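# Complete simple games with two shift-minimal winning vectors: three trades decide weightedness

## 1. One shift-minimal vector: two trades suffice

### 1.1 Games, weights, trades

Let $N$ be a finite set of voters.

**Definition (simple game, weighted game).** A simple game is a pair $(N,W)$ with $W\subseteq 2^N$ such that $\emptyset\notin W$, $N\in W$, and $S\in W$, $S\subseteq T\subseteq N$ imply $T\in W$. Coalitions in $W$ are winning, the others losing. The game is weighted if there are weights $w_i\ge 0$ and a quota $q>0$ with $S\in W$ iff $\sum_{i\in S}w_i\ge q$.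

**Definition (trades).** A trading transform of length $j$ is a pair of sequences of coalitions $(X_1,\dots,X_j;Y_1,\dots,Y_j)$ such that every voter lies in exactly as many of the $X$'s as of the $Y$'s. The game is $k$-trade robust if no trading transform of length $j\le k$ has all $X_a$ winning and all $Y_b$ losing.

A weighted game is $k$-trade robust for every $k$. Indeed, in a trading transform the $X$'s and the $Y$'s have the same total weight; but $j$ winning coalitions weigh at least $jq$ together, and $j$ losing ones weigh less. The converse (robust for all $k$ implies weighted) is also known, but we do not use it. For special classes of games one asks which fixed $k$ is enough.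

**Definition (complete game).** Write $i\succeq j$ if for every $S\subseteq N\setminus\{i,j\}$, $S\cup\{j\}\in W$ implies $S\cup\{i\}\in W$. The game is complete if this preorder is total. Then $N$ splits into equivalence classes $N_1\succ\dots\succ N_t$, the types; $n_i=|N_i|$ and $\overline n=(n_1,\dots,n_t)$.

Whether $S$ wins depends only on its type vector $m(S)=(|S\cap N_1|,\dots,|S\cap N_t|)$. Order the vectors $m$ with $0\le m_i\le n_i$ by $m'\preceq m$ iff $\sum_{i\le k}m'_i\le\sum_{i\le k}m_i$ for all $k$. Recall that a coalition of type $m$ wins iff $m\succeq m'$ for some $\preceq$-minimal element $m'$ of the set of winning type vectors. These minimal vectors are the *shift-minimal winning vectors*; $r$ is their number, and they are the rows of a matrix $\mathcal M$. The game is determined by $\overline n$ and $\mathcal M$.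

It is convenient to replace type vectors by partial sums. Put $M_k=m_1+\dots+m_k$, $M_0=0$, $\nu_k=n_1+\dots+n_k$, $\nu_0=0$, and let $\mathcal F$ be the set of integer vectors $M$ with $0\le M_k-M_{k-1}\le n_k$ for all $k$. Vectors in $\mathbb R^t$ are compared componentwise, and minima are componentwise. Then $\preceq$ becomes $\le$. From now on rows are given by their partial-sum vectors. A coalition with vector $M$ wins iff $M\ge X$ for some row $X$; "$L$ is losing" means $L\in\mathcal F$ and $L\not\ge X$ for every row $X$. Different rows are incomparable.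

*Example.* Let $\overline n=(2,2,2)$ with the single row $(1,1,1)$, so $A=(1,2,3)$. A coalition wins iff it has at least $1$ voter of $N_1$, at least $2$ of $N_1\cup N_2$ and at least $3$ voters. The vectors $(0,2,3)$ and $(1,1,3)$, obtained by replacing a voter by one of the next type, lose, so the three types are really different. The coalitions of types $(0,2,2)$ and $(2,0,0)$ lose, and together they use as many voters of each type as two coalitions of type $(1,1,1)$. Lemma 1 below turns this into a trading transform of length $2$: the game is not $2$-trade robust.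

**Separation criterion.** *If $d\in\mathbb R^t$, $d\ge0$, satisfies*
$$d\cdot X>d\cdot L\quad\text{for every row }X\text{ and every losing }L, \tag{1}$$
*then the game is weighted.* Give each voter of type $i$ the weight $\sum_{k\ge i}d_k$. A coalition with vector $M$ then weighs $\sum_i m_i\sum_{k\ge i}d_k=d\cdot M$. A winning $M$ lies above some row $X$, so it weighs at least $d\cdot X$, more than any losing coalition. Take as quota the least weight of a winning coalition; it exceeds the weight $0$ of the losing coalition $\emptyset$.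

### 1.2 Certificates

**Definition (certificate).** A $k$-certificate consists of losing $L^1,\dots,L^k$ and rows $X^1,\dots,X^k$ (repetitions allowed) with $\sum_a(L^a-X^a)\ge0$.

**Lemma 1.** A $k$-certificate yields a trading transform of length $k$ from winning to losing coalitions.

*Proof.* Purpose: the certificate only gives an inequality of partial sums; we move voters until the totals of each type agree. Start with the type vectors $m^1,\dots,m^k$ of the $X^a$ (winning) and $l^1,\dots,l^k$ of the $L^a$ (losing). Let $x=\sum_a m^a$, $y=\sum_b l^b$, with partial sums $P_k(x)\le P_k(y)$ for all $k$. While $x\ne y$, let $i$ be the least index with $x_i\ne y_i$; then $x_i<y_i$.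

* Suppose $P_l(x)<P_l(y)$ for all $l\ge i$. Since $x_i<y_i\le kn_i$, some $m^a_i<n_i$. Replace $m^a$ by $m^a+e_i$, which is still winning. The $P_l(x)$, $l\ge i$, grow by $1$, so $P(x)\le P(y)$ persists.
* Otherwise let $l>i$ be least with $P_l(x)=P_l(y)$. As $P_{l-1}(x)<P_{l-1}(y)$, we have $x_l>y_l$. If some $m^a$ has $m^a_l\ge1$ and $m^a_i<n_i$, replace it by $m^a+e_i-e_l$: its partial sums grow by $1$ on $[i,l-1]$, so it still wins. If some $l^b$ has $l^b_i\ge1$ and $l^b_l<n_l$, replace it by $l^b-e_i+e_l$: its partial sums drop by $1$ on $[i,l-1]$, so it still loses. In both cases $P(x)\le P(y)$ persists, since it was strict on $[i,l-1]$. One of the two is possible. Otherwise put $\alpha=\#\{a:m^a_l\ge1\}$ and $\beta=\#\{b:l^b_i\ge1\}$. Each $a$ counted by $\alpha$ has $m^a_i=n_i$, and each $b$ counted by $\beta$ has $l^b_l=n_l$. So $x_l\le\alpha n_l$, $x_i\ge\alpha n_i$, $y_i\le\beta n_i$, $y_l\ge\beta n_l$. Now $x_l>y_l$ gives $\alpha>\beta$, and $y_i>x_i$ gives $\beta>\alpha$,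 a contradiction.

Each step lowers the nonnegative integer $\sum_l(P_l(y)-P_l(x))$, so eventually $x=y$. Finally, inside each $N_i$ fix a cyclic order and fill $X_1,X_2,\dots$ consecutively along it with $m^1_i,m^2_i,\dots$ voters; do the same for the $Y$'s, starting at the same voter. No coalition receives a voter twice, since $m^a_i,l^b_i\le n_i$. How often a voter is used depends only on the common total $x_i=y_i$. $\square$

### 1.3 Relevant indices and maximal losing vectors

Let $A\in\mathcal F$. Put $u=A$, $v=\nu-A$, $u_0=v_0=0$, $a_k=u_k-u_{k-1}$, $\bar a_k=v_k-v_{k-1}$. Thus $a_k$ voters of type $k$ are used in $A$ and $\bar a_k$ are not; $a_k,\bar a_k\ge0$ and $a_k+\bar a_k=n_k\ge1$. So $u,v$ are nondecreasing. For $x<y$ write $\Delta u(x,y)=u_y-u_x$, and likewise for other sequences. Let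
$$R_A=\{k<t:\ a_k\ge1,\ \bar a_{k+1}\ge1\}\cup\{t:\ a_t\ge1\}.$$
So $k\in R_A$ means that in $A$ a voter of type $k$ can be exchanged for one of type $k+1$ (dropped, if $k=t$). We use constantly that for $k\in R_A$
$$\Delta u(x,k)\ge a_k\ge1\ \ (x<k),\qquad \Delta v(k,y)\ge\bar a_{k+1}\ge1\ \ (k<y).\tag{2}$$
In the example $A=(1,2,3)$, all $a_k=\bar a_k=1$ and $R_A=\{1,2,3\}$. For $\overline n=(3,3,5)$ and $B=(1,3,8)$, the used numbers are $(1,2,5)$, the unused ones $(2,1,0)$, and $R_B=\{1,3\}$.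

**Lemma 2.** If $M\in\mathcal F$ and $M_i\ge A_i$ for all $i\in R_A$, then $M\ge A$.

*Proof.* Let $k\notin R_A$. First let $a_k=0$. If $k=1$, then $A_1=0\le M_1$. If $k>1$, then $A_k=A_{k-1}$ and $M_k\ge M_{k-1}$, so the inequality at $k-1$ suffices. If $k-1\notin R_A$, then $a_{k-1}=0$, because $\bar a_k=n_k\ge1$; so we continue to the left, until we meet $R_A$ or reach index $1$ with $a_1=0$. Now let $a_k\ge1$. Then $k<t$ and $\bar a_{k+1}=0$, so $A_k=A_{k+1}-n_{k+1}$, while $M_k\ge M_{k+1}-n_{k+1}$: the inequality at $k+1$ suffices. Here $a_{k+1}=n_{k+1}\ge1$, so either $k+1\in R_A$, or $k+1<t$ and $\bar a_{k+2}=0$, and we continue to the right. This ends at $t$ at the latest, where $a_t\geq 1$ means $t\in R_A$. $\square$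

For $i\in R_A$ let
$$\alpha^i_k=\min(\nu_k,A_i-1)\ (k\le i),\qquad \alpha^i_k=A_i-1+\nu_k-\nu_i\ (k\ge i).$$
Since $A_i\ge a_i\ge 1$, it lies in $\mathcal F$. It is the largest $M\in\mathcal F$ with $M_i\le A_i-1$: such $M$ has $M_k\le\nu_k$ and $M_k\le M_i$ for $k\le i$, and $M_k\le M_i+\nu_k-\nu_i$ for $k\ge i$. Put $x^i=\alpha^i-A$. Then $x^i_i=-1$ and
$$x^i_k=\min(v_k,\Delta u(k,i)-1)\ (k<i),\qquad x^i_k=\Delta v(i,k)-1\ (k>i).\tag{3}$$
By (2), $x^i_k\ge0$ for $k\ne i$. Moreover, for $k\ne i$,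
$$x^i_k\ge1\iff \big(k>i,\ \Delta v(i,k)\ge2\big)\ \text{or}\ \big(k<i,\ v_k\ge1,\ \Delta u(k,i)\ge2\big).\tag{4}$$
In particular $x^i_k\ge1$ implies $v_k\ge1$.

**Proposition 3.** A complete simple game with $r=1$ is weighted iff it is $2$-trade robust.

*Proof.* Let $A$ be the row and suppose the game is $2$-trade robust. By Lemma 1 there is no $2$-certificate. Every $\alpha^i$, $i\in R_A$, is losing, and by Lemma 2 every losing vector lies below one of them. Write $i\to k$ for $i,k\in R_A$ with $x^i_k\ge1$.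

*No 2-cycles.* If $i\to k\to i$, then $x^i+x^k\ge0$: each $-1$ is covered by the other vector. So $\alpha^i+\alpha^k\ge2A$, a $2$-certificate.

*No cycles at all.* By (2), $v$ is strictly increasing along $R_A$, so at most one element of $R_A$ has $v=0$; by (4) it is never the target of an arrow. If $i<j<k$ are in $R_A$ and $v_i\ge1$, then by (2) $\Delta v(i,k)\ge2$ and $\Delta u(i,k)\ge2$, so $i\to k\to i$, impossible. Hence at most two elements of $R_A$ can lie on cycles, and there is no 2-cycle.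

*Weights.* Put $d_k=0$ for $k\notin R_A$. Choose the $d_i>0$, $i\in R_A$, one after the other, targets of arrows before sources, each so large that $d\cdot x^i=-d_i+\sum_{k\ne i}x^i_kd_k<0$; this is possible because the positive entries of $x^i$ inside $R_A$ are at targets of $i$, already chosen. Then $d\cdot\alpha^i<d\cdot A$ for all $i\in R_A$, which is (1). $\square$

### 1.4 What changes with two rows

The source of our problem is the paper of Josep Freixas, Marc Freixas, and Sascha Kurz, "Characterization of threshold functions: state of the art, some new contributions and open problems", arXiv:1603.00329 (2016). Known facts: every complete simple game with at most $5$ voters is weighted; for $t\le2$, weightedness is equivalent to $2$-trade robustness; and there are games with $r=2$ that are $2$- but not $3$-trade robust. The question is whether every $3$-trade robust complete simple game with $r=2$ is weighted. The answer is yes.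

For $r=2$ call the rows $A,B$. So $A,B\in\mathcal F$ are incomparable, and $M$ wins iff $M\ge A$ or $M\ge B$.

**Theorem 4.** A complete simple game with $r=2$ is weighted iff it is $3$-trade robust.

**Theorem 5.** (a) For $r=2$: weighted $\iff$ $3$-trade robust $\iff$ there is no $k$-certificate with $k\le3$; here one may restrict the $L^a$ to the at most $t^2+2t$ explicit vectors of (6) below.
(b) For every $n\ge11$ some $r=2$ game with $n$ voters is $2$- but not $3$-trade robust.
(c) If an $r=2$ game without null voters is $2$-trade robust then, after possibly exchanging $A,B$, there is an index $\tau$ with $B_\tau=A_\tau+1$ and $A_k\ge B_k$ for all $k\ne\tau$.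

(A null voter is one whose addition to or removal from a coalition never changes whether it wins.) The proof for $r=1$ had three parts: each maximal losing vector fails $A$ by one at one index; covering relations define arrows, and cycles are certificates; without cycles, $d$ is built greedily. With two rows a losing vector must fail both rows, and $d$ must treat both rows at once. We shall first see how far the same three parts go if $A$ and $B$ get the same weight $d\cdot A=d\cdot B$.

## 2. Maximal losing vectors for two rows, and an eleven-voter game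

In this section we only assume $n_k\ge1$ and $A,B\in\mathcal F$ incomparable. Then $t\ge2$, and $0$ is losing (if $0\ge A$, then $A=0\le B$).

Keep $u,v,a,\bar a,R_A,\alpha^i,x^i$ for $A$, and let $u'=B$, $v'=\nu-B$, $b_k,\bar b_k,R_B,\beta^j,\ y^j=\beta^j-B$ be the same objects for $B$. So (2), (3), (4) and Lemma 2 hold for $B$ with $u',v',b,\bar b,y$. Put
$$D=A-B=u-u'=v'-v.$$
Then for $x<y$
$$\Delta u-\Delta u'=\Delta v'-\Delta v=D_y-D_x,\tag{5}$$
all differences being taken from $x$ to $y$.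

**Lemma 6.** If $D_k<0$, there is $j\in R_B$ with $D_j\le D_k$; if moreover $k\in R_A\setminus R_B$, then $j$ can be chosen with $D_j\le D_k-1$. Symmetrically, if $D_k>0$, there is $i\in R_A$ with $D_i\ge D_k$, and with $D_i\ge D_k+1$ if $k\in R_B\setminus R_A$.

*Proof.* By symmetry we prove the first half. If $k\in R_B$ take $j=k$. Let $k\notin R_B$. If $b_k=0$, then $k>1$ (else $B_1=0\le A_1$) and $D_{k-1}=D_k-a_k$. If $k-1\notin R_B$, then $b_{k-1}=0$, as $\bar b_k=n_k\ge1$; repeat. If $b_k\ge1$, then $k<t$ and $\bar b_{k+1}=0$, so $D_{k+1}=D_k-\bar a_{k+1}$ by (5), and $b_{k+1}=n_{k+1}\ge1$; so $k+1\in R_B$, or $k+1<t$ and $\bar b_{k+2}=0$; repeat. Along the way $D$ never increases, so it stays negative; in the leftward walk index $1$ with $b_1=0$ is therefore never reached, and the rightward walk ends at $t$ at the latest. So the walk ends in $R_B$. If $k\in R_A$, the first step lowers $D$ by $a_k\ge1$ or by $\bar a_{k+1}\ge1$. $\square$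

Let $P=\{i\in R_A:D_i>0\}$ and $Q=\{j\in R_B:D_j<0\}$. Both are nonempty, by incomparability and Lemma 6. The set $\mathcal F$ is closed under $\min$: if $K=\min(M,M')$ and $K_k=M_k$, then $K_{k-1}\le M_{k-1}\le K_k$; and if $K_{k-1}=M_{k-1}$, then $K_k\le M_k\le K_{k-1}+n_k$ (likewise with $M'$).

**The list of losing vectors.** By Lemma 2 every losing $L$ satisfies $L\le\min(\alpha^i,\beta^j)$ for some $i\in R_A$, $j\in R_B$. If $D_i\le0$, then $\alpha^i_i<A_i\le B_i$, so $\alpha^i$ itself is losing; similarly $\beta^j$ is losing if $D_j\ge0$. Hence every losing vector is below one of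
$$\alpha^i\ (i\in R_A,D_i\le0),\qquad\beta^j\ (j\in R_B,D_j\ge0),\qquad\gamma^{ij}=\min(\alpha^i,\beta^j)\ (i\in P,\ j\in Q),\tag{6}$$
and these are losing. There are at most $t+t+t^2$ of them.

**Signs of $\gamma^{ij}$.** Let $i\in P$, $j\in Q$. As $A_j\le B_j-1$ and $\beta^j$ is the largest vector of $\mathcal F$ with $\beta^j_j\le B_j-1$, we have $A\le\beta^j$. Likewise $B\le\alpha^i$. Since $\beta^j-A=y^j-D$ and $\alpha^i-B=x^i+D$,
$$\gamma^{ij}-A=\min(x^i,\,y^j-D),\qquad\gamma^{ij}-B=\min(x^i+D,\,y^j).\tag{7}$$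
The first is $-1$ at $i$ and $\ge0$ elsewhere; the second is $-1$ at $j$ and $\ge0$ elsewhere. Moreover
$$D_f>0,\ j\in Q\ \Rightarrow\ y^j_f\ge1;\qquad D_g<0,\ i\in P\ \Rightarrow\ x^i_g\ge1.\tag{8}$$
For the first claim use (4) for $B$. If $f<j$, then $v'_f\ge D_f\ge1$ and $\Delta u'(f,j)=\Delta u(f,j)+D_f-D_j\ge2$. If $f>j$, then $\Delta v'(j,f)=\Delta v(j,f)+D_f-D_j\ge2$. The second claim is symmetric: for $g<i$, $v_g\ge-D_g\ge1$ and $\Delta u(g,i)=\Delta u'(g,i)+D_i-D_g\ge2$; for $g>i$, $\Delta v(i,g)=\Delta v'(i,g)+D_i-D_g\ge2$.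

**Proof of Theorem 5(b): two trades are not enough.** Take $\overline n=(3,3,5)$ and rows $(2,2,3)$, $(1,2,5)$. So $\nu=(3,6,11)$, $A=(2,4,7)$, $B=(1,3,8)$, $D=(1,1,-1)$. Here $\bar a=(1,1,2)$, so $R_A=\{1,2,3\}$, while $R_B=\{1,3\}$; $P=\{1,2\}$, $Q=\{3\}$. From $\alpha^1=(1,4,9)$, $\alpha^2=(3,3,8)$, $\beta^3=(3,6,7)$ we get the list (6):
$$L_1=\beta^1=(0,3,8),\quad L_2=\gamma^{13}=(1,4,7),\quad L_3=\gamma^{23}=(3,3,7),\quad L_4=\alpha^3=(3,6,6).$$
The types are different and not null: $A-e_1=(1,4,7)$, $A-e_2=(2,3,7)$ and $A-e_3=(2,4,6)$ lose. In a trading transform of length $2$ from winning to losing, the sum of the partial-sum vectors is the same on both sides. So some sum of two of the $L$'s would be $\ge2A=(4,8,14)$, $\ge A+B=(3,7,15)$ or $\ge2B=(2,6,16)$. The ten sums are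
$$(0,6,16),(1,7,15),(3,6,15),(3,9,14),(2,8,14),(4,7,14),(4,10,13),(6,6,14),(6,9,13),(6,12,12),$$
and one checks coordinate by coordinate that none of them is. A transform of length $1$ would have $X_1=Y_1$. So the game is $2$-trade robust. But $L_1+L_3+L_4=(6,12,21)=3A$, so by Lemma 1 it is not $3$-trade robust: three coalitions of type $(2,2,3)$ trade into coalitions of types $(0,3,5),(3,0,4),(3,3,0)$.

For $n>11$ add a fourth type of $n-11$ null voters; the rows become $(2,2,3,0)$ and $(1,2,5,0)$, still exactly two shift-minimal vectors. Dropping the null voters from a trading transform changes neither winning nor losing, and a transform of the small game is one of the large game. So the large game is $2$- but not $3$-trade robust. $\square$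

## 3. Removing null and veto voters

The purpose of this section is to get rid of degenerate indices. Consider the game with rows $A,B$ given by data $(n;A,B)$ with $n_k\ge1$ and $A,B\in\mathcal F$ incomparable. We want

* **(H1)** $R_A\cup R_B=\{1,\dots,t\}$;
* **(H2)** not both $v_1=0$ and $v'_1=0$.

Under (H2), since $v,v'$ are nondecreasing, for no $k$ are both $v_k=0$ and $v_k'=0$.

**Step 1: equivalent neighbors do not occur.** Let the data come from a complete simple game with $r=2$. If $k<t$ and $k\notin R_A\cup R_B$, then replacing a voter of type $k$ in a winning coalition by one of type $k+1$ changes $M$ to $M-e_k\in\mathcal F$, and by Lemma 2 the coalition still wins. So types $k$ and $k+1$ would be equivalent, a contradiction. Hence $\{1,\dots,t-1\}\subseteq R_A\cup R_B$.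

**Step 2: null voters.** If $t\notin R_A\cup R_B$, then $a_t=b_t=0$, and by Lemma 2 the coordinate $M_t$ never matters: $N_t$ consists of null voters. Delete $N_t$ and the last coordinate. Since $D_t=D_{t-1}$, $A,B$ stay incomparable. Since $\bar a_t=\bar b_t=n_t\ge1$, membership of $t-1$ in $R_A$, $R_B$ is unchanged. So (H1) holds. Note that if the game has no null voters, (H1) holds without any deletion.

**Step 3: veto voters.** If then $v_1=v_1'=0$, every winning coalition contains $N_1$. Delete $N_1$ and subtract $n_1$ from the remaining coordinates of $A,B$. As $D_1=0$, incomparability persists; the numbers $a_k,\bar a_k,b_k,\bar b_k$ for $k\ge2$ are unchanged, so (H1) persists. Afterwards (H2) holds: in the old notation $v_2=v_2'=0$ would give $\bar a_2=\bar b_2=0$ and $1\notin R_A\cup R_B$.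

**Step 4: nothing is lost.** A trading transform of the reduced game gives one of the original game (add $N_1$ to all coalitions if it was deleted). Weights extend: null voters get weight $0$; each veto voter gets a weight $w^*$ larger than the total weight of the rest, and the quota is raised by $n_1w^*$. A coalition that misses a veto voter then weighs less than $n_1w^*$.

So if the original game is $3$-trade robust, so is the reduced one, and by Lemma 1 the reduced one has no $k$-certificate with $k\le3$. Theorem 4 therefore follows from: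

**Theorem 7.** Let (H1), (H2) hold, and suppose that

* **(C)** there is no $k$-certificate with $k\le3$.

Then some $d\ge0$ satisfies (1).

From now on we assume (H1), (H2), (C), and "certificate" means one with $k\le3$; finding one is a contradiction. Hypotheses and conclusion are symmetric in $A,B$.

## 4. The difference $A-B$ has one negative entry

**Proposition 8.** After possibly exchanging $A,B$: $Q=\{\tau\}$, $D_\tau=-1$, and $D_k\ge0$ for all $k\ne\tau$.

*Proof.* First we show that one of $P,Q$ is as small as possible. Suppose ($|P|\ge2$, or $P=\{i\}$ with $D_i\ge2$) and ($|Q|\ge2$, or $Q=\{j\}$ with $D_j\le-2$). Choose $i,i'\in P$, distinct if $|P|\ge2$ and equal otherwise; likewise $j,j'\in Q$. By (7), $\gamma^{ij}-A$ is $-1$ at $i$, $\ge0$ elsewhere, and at $j'$ it equals $\min(x^i_{j'},y^j_{j'}-D_{j'})$. Here $x^i_{j'}\ge1$ by (8). If $j\ne j'$, then $y^j_{j'}-D_{j'}\ge0+1$; if $j=j'$, it is $-1-D_j\ge1$. So the value at $j'$ is $\ge1$. Similarly $\gamma^{i'j'}-B=\min(x^{i'}+D,y^{j'})$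 is $-1$ at $j'$, $\ge0$ elsewhere, and at $i$: $y^{j'}_i\ge1$ by (8), and $x^{i'}_i+D_i$ is $\ge0+1$ if $i\ne i'$ and $-1+D_i\ge1$ if $i=i'$. So the sum of the two vectors is $\ge0$: a 2-certificate. Hence $P=\{i\}$ with $D_i=1$, or $Q=\{j\}$ with $D_j=-1$. Exchanging $A,B$ if necessary, $Q=\{\tau\}$ and $D_\tau=-1$.

Next we exclude other negative entries. If $k\ne\tau$ and $D_k<0$, then $k\notin R_B$, so $k\in R_A$ by (H1). Lemma 6 gives $j\in R_B$ with $D_j\le D_k-1\le-2$; so $j\in Q=\{\tau\}$, contradicting $D_\tau=-1$. $\square$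

**Proof of Theorem 5(c).** The proof of Proposition 8 used only the absence of 2-certificates and (H1). A game without null voters satisfies (H1) (Section 3, Steps 1 and 2), and a $2$-trade robust game has no 2-certificate by Lemma 1. $\square$

**Notation from now on.** $G=\{1,\dots,t\}\setminus\{\tau\}$, $I^+=\{k:D_k>0\}$, $I^0=\{k:D_k=0\}$. So $G=I^+\cup I^0$, $P=R_A\cap I^+\ne\emptyset$, $\tau\in R_B$, and $v_\tau=v'_\tau+1\ge1$. By (H2):

* $v'_k\ge1$ for $k\in G$ (if $v'_k=0$, then $v_k=-D_k\le0$, so both vanish);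
* if $v_k=0$, then $k\in I^+$ (as $k\ne\tau$ and $D_k=v'_k\ge1$);
* for $k\in I^0$, $v_k=v'_k\ge1$.

For $i\in P$ let $\gamma^i=\gamma^{i\tau}$, $g^i=\gamma^i-A=\min(x^i,\zeta)$ with $\zeta=\beta^\tau-A\ge0$, and $\tilde g^i=\gamma^i-B$. Since $B_\tau-1=A_\tau$, we have $\zeta_\tau=0$, $\zeta_k=\min(v_k,u_\tau-u_k)$ for $k<\tau$, and $\zeta_k=v_k-v_\tau$ for $k>\tau$. Let
$$Z=\{\tau\}\cup\{k<\tau:u_k=u_\tau\}\cup\{k>\tau:v_k=v_\tau\},$$
an interval by monotonicity. If $v_k\ge1$, then $\zeta_k\ge1$ iff $k\notin Z$. As $x^i_k\ge1$ implies $v_k\ge1$,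
$$\text{for }k\ne i:\quad g^i_k\ge1\iff x^i_k\ge1\text{ and }k\notin Z.\tag{9}$$
By (7), $\tilde g^i$ is $-1$ at $\tau$, $\ge0$ elsewhere, and
$$\tilde g^i_k=\min(x^i_k+D_k,\ y^\tau_k).\tag{10}$$
Let $f\in I^+$, $i\in P$. Then $y^\tau_f\ge1$ by (8); and $x^i_f+D_f\ge1$ if $i\ne f$, while it is $D_f-1$ if $i=f$. So
$$\tilde g^i_f\ge1\ \text{ unless } i=f\text{ and }D_f=1.\tag{11}$$
Hence some $i\in P$ has $\tilde g^i_f\ge1$, unless

* **(S)** $P=\{f\}$ and $D_f=1$. In this case $I^+=\{f\}$, so $D=e_f-e_\tau$.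

Indeed, if $k\ne f$ and $D_k>0$, then $k\notin R_A$, so $k\in R_B\setminus R_A$, and Lemma 6 gives $i\in P=\{f\}$ with $D_i\ge D_k+1\ge2$, a contradiction.

**Lemma 9.** We may assume

* **(N)** no $f\in R_B\cap I^+$ has $y^f_\tau\ge1$.

*Proof.* Let $f$ violate (N). If $\tilde g^i_f\ge1$ for some $i\in P$, then $\tilde g^i+y^f\ge0$ ($\tilde g^i$ is negative only at $\tau$, $y^f$ only at $f$), and $\beta^f$ is losing: a 2-certificate. So (S) holds; in particular $f\in P\subseteq R_A$ and $D=e_f-e_\tau$. Exchange $A$ and $B$. Then the conclusion of Proposition 8 holds again, with $f$ in the role of $\tau$ and $\{\tau\}$ in that of $I^+$. If (N) failed again, then in the old notation $\tau\in R_A$ and $x^\tau_f\ge1$. So $x^\tau+y^f\ge0$; and $\alpha^\tau$, $\beta^f$ are losing, as $D_\tau\le0\le D_f$: a 2-certificate. $\square$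

## 5. Arrows between indices, and why they have no cycles

We copy the arrows of Section 1. Since an entry $-1$ at $\tau$ can be traded against $D$, the index $\tau$ gets additional arrows.

**Definition (arrows).** For $i\ne k$ write $i\to k$ if at least one of these holds (an arrow may have several kinds):

* kind A: $i\in R_A$, $x^i_k\ge1$, and $k\notin Z$ if $i\in P$;
* kind B: $i\in R_B\setminus\{\tau\}$ and $y^i_k\ge1$;
* kind D: $i=\tau$ and $k\in I^+$.

The *vectors of $i$* are: $x^i$ if $i\in R_A\setminus P$; $g^i$ if $i\in P$ (these two are the A-vectors); $y^i$ if $i\in R_B\setminus\{\tau\}$. Each has the form $L-X$ with $L$ losing in the list (6), $X=A$ for the A-vectors and $X=B$ for $y^i$; each is $-1$ at $i$ and $\ge0$ elsewhere; and by (9) its positive entries are exactly at the targets of the arrows from $i$ of the corresponding kind. A kind-A arrow never ends at an index with $v=0$, and one starting in $P$ never ends in $Z$.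

**Monotonicity.** Let $s\to b$ be of kind A or B.

* **(M2)** If $s<b<r$, then $s\to r$ of the same kind, except if the kind is A, $s\in P$, $r\in Z$. For kind A, $x^s_r=v_r-v_s-1\ge x^s_b\ge1$; for kind B the same with $y,v'$.
* **(M1)** If $w<b<s$, then $s\to w$ of the same kind, except if: the kind is A and $v_w=0$; or the kind is A, $s\in P$, $w\in Z$; or the kind is B and $v'_w=0$, which forces $w=\tau$. For kind A, $\Delta u(w,s)\ge\Delta u(b,s)\ge2$, so $x^s_w=\min(v_w,\Delta u(w,s)-1)\ge1$ iff $v_w\ge1$; kind B is the same.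

**(T)** *Let $h\in I^0$, $h\to\tau$. If $h<\tau$, then $\Delta v(h,\tau)\ge2$; if $\tau<h$, then $\Delta u(\tau,h)\ge2$.* For kind A this is (4). For kind B, (4) for $B$ gives $\Delta v'(h,\tau)\ge2$ resp. $\Delta u'(\tau,h)\ge2$; and by (5) $\Delta v(h,\tau)=\Delta v'(h,\tau)+1$ resp. $\Delta u(\tau,h)=\Delta u'(\tau,h)+1$.

### 5.1 Short cycles

**Lemma 10.** The relation $\to$ has no cycles of length $2$ or $3$.

*Proof.* If all arrows of such a cycle can be taken of kind A or B, add the corresponding vectors: at each vertex its $-1$ is covered by the vector of its predecessor. This is a certificate. So only cycles with an arrow $\tau\to f$, $f\in I^+$, remain.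

*No $f\in I^+$ has $f\to\tau$.* Kind A would need $f\in P$ and is excluded by $\tau\in Z$; kind B is excluded by (N). This settles length $2$.

*Length 3.* Let $\tau\to f\to g\to\tau$ with $f\in I^+$. Then $g\in I^0$ by what was just shown. The vectors of $f\to g$ and $g\to\tau$ add up to something $\ge e_\tau-e_f$. If some $\tilde g^i_f\ge1$, adding $\tilde g^i$ gives a 3-certificate. Otherwise (S) holds, and $e_\tau-e_f=-D$. So the two losing vectors and rows involved satisfy $L_1+L_2\ge X_1+X_2-D$. If $X_1$ or $X_2$ is $A$, then $A-D=B$ makes this a 2-certificate. So both arrows are only of kind B: $f,g\in R_B$, $y^f_g\ge1$, $y^g_\tau\ge1$; also $f\in P\subseteq R_A$, $D_f=1$, $D_g=0$. We go through the six orders, using (4) for $B$.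

* $f<g<\tau$: $y^f_\tau=\Delta v'(f,\tau)-1\ge y^f_g\ge1$, against (N).
* $\tau<g<f$: from $y^g_\tau\ge1$, $v'_\tau\ge1$ and $\Delta u'(\tau,f)\ge\Delta u'(\tau,g)\ge2$. So $y^f_\tau\ge1$, against (N).
* $f<\tau<g$: $\Delta u'(f,g)\ge\Delta u'(\tau,g)\ge2$ and $v'_f\ge1$, so $g\to f$ of kind B: a 2-cycle of kind-B arrows, already excluded.
* $g<\tau<f$: $\Delta v'(g,f)\ge\Delta v'(g,\tau)\ge2$, so $g\to f$ of kind B: the same.
* $\tau<f<g$: $y^\tau_g=\Delta v'(\tau,g)-1\ge\Delta v'(f,g)-1\ge1$. Also $x^f_g+D_g=v_g-v_f-1=v'_g-(v'_f-1)-1=\Delta v'(f,g)\ge2$. By (10), $\tilde g^f_g\ge1$, and $\tilde g^f+y^g\ge0$: a 2-certificate.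
* $g<f<\tau$: $\Delta u'(g,\tau)\ge\Delta u'(g,f)\ge2$ and $v'_g\ge1$, so $y^\tau_g\ge1$. Also $x^f_g=\min(v_g,u_f-u_g-1)=\min(v_g,\Delta u'(g,f))\ge1$, since $u_f=u'_f+1$, $u_g=u'_g$ and $v_g\ge1$. Again $\tilde g^f_g\ge1$ and $\tilde g^f+y^g\ge0$: a 2-certificate. $\square$

### 5.2 Long cycles

If $v_1=0$, let $i_0$ be the last index with $v_{i_0}=0$. Then $i_0<\tau$, as $v_\tau\ge1$. Since $a_{i_0}=n_{i_0}\ge1$ and $\bar a_{i_0+1}\ge1$, $i_0\in R_A$; as $v_{i_0}=0$, $i_0\in I^+$. So $i_0\in P$. It is the only element of $R_A$ with $v=0$, since $\bar a_{k+1}=0$ for $k<i_0$.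

**Lemma 11.** The relation $\to$ is acyclic.

*Proof.* Let $\Gamma$ be a shortest cycle, of length $\ell\ge4$. For distinct $a,b\in\Gamma$ we have $a\to b$ only if $b$ is the successor of $a$. Any other arrow inside $\Gamma$ (a *chord*, including one that creates a 2-cycle) would give a shorter cycle.

#### Case 1: $\tau\in\Gamma$

The predecessor of $\tau$ lies in $I^0$, since no element of $I^+$ has an arrow to $\tau$. By kind D, $\Gamma$ contains at most one element of $I^+$, and if there is one, it is the successor of $\tau$.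

**Claim.** For distinct $h,h'\in I^0$: $h\to h'$ iff ($h<h'$ and $\Delta v(h,h')\ge2$) or ($h'<h$ and $\Delta u(h',h)\ge2$). Indeed $h\in R_A\cup R_B$ but $h\notin P\cup\{\tau\}$; $v=v'\ge1$ on $I^0$; and by (5) $\Delta u=\Delta u'$, $\Delta v=\Delta v'$ between elements of $I^0$. So kinds A and B give the same condition.

**Consequence.** *There are no distinct $h\to h'\to h''$ in $I^0$ with $h,h''$ unrelated by $\to$.* Suppose $h'<h$, so $\Delta u(h',h)\ge2$. If $h''<h'$, then $h\to h''$. So $h''>h'$ and $\Delta v(h',h'')\ge2$. If $h''<h$, then $h'\to h$; if $h''>h$, then $\Delta u(h',h'')\ge2$ and $h''\to h'$: 2-cycles. Suppose $h<h'$, so $\Delta v(h,h')\ge2$. If $h''>h'$, then $h\to h''$. So $h''<h'$ and $\Delta u(h'',h')\ge2$. If $h''>h$, then $h'\to h$; if $h''<h$, then $\Delta v(h'',h')\ge2$ and $h''\to h'$: 2-cycles.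

If $\Gamma\cap I^+=\emptyset$ or $\ell\ge5$, then $\Gamma$ contains three consecutive elements of $I^0$ whose ends are non-adjacent in $\Gamma$, hence unrelated, contradicting the consequence. So $\Gamma$ is $\tau\to f\to g\to h\to\tau$ with $f\in I^+$, $g,h\in I^0$.

**(i) $g<h$.** Then $\Delta v(g,h)\ge2$, and $h\not\to g$ gives $\Delta u(g,h)=\Delta u'(g,h)\le1$. If $\tau>h$, then (M2) with $g\notin P$ gives the chord $g\to\tau$. So $\tau<h$, and (T) gives $\Delta u(\tau,h)\ge2$. If $g<\tau$, then $\Delta u(g,h)\ge2$, a contradiction. So $\tau<g<h$.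

* $f<g$: (M2) gives the chord $f\to h$, unless $f\to g$ is only of kind A, $f\in P$ and $h\in Z$. But then $g\in Z$, as $\tau<g<h$ and $Z$ is an interval, which excludes this arrow.
* $g<f<h$: $f\to g$ gives $\Delta u(g,f)\ge2$ or $\Delta u'(g,f)\ge2$, hence $\Delta u(g,h)\ge2$ or $\Delta u'(g,h)\ge2$, a contradiction.
* $f>h$: (M2) with $g\notin P$ gives $g\to f$, a 2-cycle.

**(ii) $h<g$.** Then $\Delta u(h,g)\ge2$, and $h\not\to g$ gives $\Delta v(h,g)=\Delta v'(h,g)\le1$.

*$f>g$.* As $f\not\to h$ and $v_h=v'_h\ge1$, (M1) shows that $f\to g$ is only of kind A, $f\in P$, $h\in Z$; and then $g\notin Z$. Since $Z$ is an interval containing $h$ and $\tau$ but not $g>h$, we get $\tau<g$. If $h<\tau$, then (T) gives $\Delta v(h,\tau)\ge2$, so $\Delta v(h,g)\ge2$, a contradiction. So $\tau<h$, and $h\in Z$ means $v_h=v_\tau\ge1$. As $g\not\to\tau$, $g\notin P$ and $v_\tau\ge1$, (M1) shows that $g\to h$ is only of kind B and $v'_\tau=0$. So $v_h=v_\tau=1$. The arrow $h\to\tau$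 is not of kind B, as $v'_\tau=0$; so it is of kind A, $h\in R_A$, and $v_g\ge v_h+1=2$. With $\Delta v(h,g)\le1$, $v'_g=v_g=2$. Then $y^\tau_g=v'_g-v'_\tau-1=1$ and $x^f_g+D_g=x^f_g\ge1$, so $\tilde g^f_g\ge1$. Then $\tilde g^f+y^g+x^h\ge0$: the entries $-1$ at $\tau,g,h$ are covered by $x^h,\tilde g^f,y^g$ respectively. This is a 3-certificate.

*$h<f<g$.* $f\to g$ gives $\Delta v(f,g)\ge2$ or $\Delta v'(f,g)\ge2$, so $\Delta v(h,g)\ge2$ or $\Delta v'(h,g)\ge2$, a contradiction.

*$f<h<g$.* As $g\not\to f$, $g\notin P$ and $v'_f\ge1$, (M1) shows that $g\to h$ is only of kind A (so $g\in R_A$) and $v_f=0$. So $f<\tau$. If $\tau<h$, (M1) gives the chord $g\to\tau$ of kind A, as $v_\tau\ge1$. So $\tau>h$, and $\Delta v(h,\tau)\ge2$ by (T); hence $\tau>g$, since otherwise $\Delta v(h,g)\ge2$. As $g\in R_A\setminus P$ and $g\not\to\tau$, $\Delta v(g,\tau)\le1$. So $\Delta v(h,g)=\Delta v(g,\tau)=1$, $\Delta v(h,\tau)=2$, and $\Delta v'(h,\tau)=1$ by (5). Hence $h\to\tau$ is of kind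 A and $h\in R_A$. Since $u_h<u_g\le u_\tau$, $h\notin Z$.

* *$f\in R_A$.* Then $f=i_0\in P$. From $f\not\to h$ and $h\notin Z$ we get $x^f_h=v_h-1\le0$, so $v_h=v'_h=1$. Since $\Delta u'(h,\tau)\ge\Delta u'(h,g)=\Delta u(h,g)\ge2$, we have $y^\tau_h\ge1$. If $x^i_h\ge1$ for some $i\in P$, then $\tilde g^i_h\ge1$ by (10), and $\tilde g^i+x^h\ge0$, as $x^h_\tau=\Delta v(h,\tau)-1=1$: a 2-certificate. So $x^i_h=0$ for all $i\in P$. If $i<h$, this says $0=v_h-v_i-1=-v_i$, so $i=i_0=f$. If $i>h$, it says $\Delta u(h,i)\le1$; as $\Delta u(h,g)\ge2$, $i<g$; then $h<i<g$ with $h,i\in R_A$ gives $\Delta v(h,g)\ge\bar a_{h+1}+\bar a_{i+1}\ge2$, a contradiction. So $P=\{f\}$. Also $1\le D_f=v'_f\le v'_h=1$. So (S) holds and $D=e_f-e_\tau$. The vectors of $f\to g$, $g\to h$ (kind A), $h\to\tau$ (kind A) add up to something $\ge e_\tau-e_f=-D$. That is, $L_f+\alpha^g+\alpha^h\ge X_f+2A-D=X_f+A+B$, where $L_f-X_f$ is the vector of $f\to g$: a 3-certificate.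
* *$f\notin R_A$.* Then $f\in R_B$ and $f<i_0<h$, so $v_h=v'_h\ge v'_{i_0}\ge v'_f+1\ge2$. Hence $x^{i_0}_h=v_h-1\ge1$, and $i_0\to h$ of kind A, as $h\notin Z$. So $i_0\to h\to\tau\to i_0$ is a 3-cycle, excluded by Lemma 10.

#### Case 2: $\tau\notin\Gamma$

All arrows of $\Gamma$ are of kind A or B, and $v'\ge1$ on $\Gamma$. Let $\lambda,\rho$ be the least and greatest elements of $\Gamma$, and $\pi\to\lambda$, $\pi'\to\rho$ the arrows into them. Since extending an arrow to $\rho$ or $\lambda$ would be a chord, (M2) and (M1) give: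

* **(R)** a rightward arrow $s\to q$ with $q\ne\rho$ is only of kind A, with $s\in P$, $\rho\in Z$, $q\notin Z$;
* **(L)** a leftward arrow $s\to q$ with $q\ne\lambda$ is only of kind A, with $v_\lambda=0$ or ($s\in P$, $\lambda\in Z$, $q\notin Z$).

**Step 1: there are at least two rightward arrows.** Otherwise $\Gamma$ is $\lambda\to\rho=c_1\to c_2\to\dots\to c_\ell=\lambda$ with $c_1>c_2>\dots>c_\ell$. The arrow $c_1\to c_2$ does not extend to $c_3$. By (M1) it is only of kind A, and $v_{c_3}=0$ or ($c_1\in P$, $c_3\in Z$, $c_2\notin Z$). If $v_{c_3}=0$, then $c_2\to c_3$ is of kind B and extends to $c_4$ by (M1), as $v'_{c_4}\ge1$: a chord. So $v_{c_3}\ge1$, $c_1\in P$, $c_3\in Z$, $c_2\notin Z$. The arrow $c_2\to c_3$ does not extend to $c_4$, so it is only of kind A; $c_2\notin P$, as $c_3\in Z$; so $v_{c_4}=0$. In particular $i_0$ exists. As the interval $Z$ contains $c_3$ and $\tau$ but not $c_2>c_3$, $\tau<c_2$. Since $v'_\tau\ge v'_{i_0}\ge1$, $v_{c_2}\ge v_\tau\ge2$,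 so $i_0\to c_2$ of kind A ($c_2\notin Z$). If $c_4=i_0$, this is a chord. So $c_4<i_0$. The arrow $c_3\to c_4$ is of kind B, as $v_{c_4}=0$; so $c_3\in R_B$; and $c_3>i_0$, as $v_{c_3}\ge1$. Also $\lambda\le c_4<i_0$, so $v_\lambda=0$, $\lambda\notin R_A$ and $\lambda\in R_B$. From $\lambda\not\to c_2$ we get $v'_{c_2}\le v'_\lambda+1\le v'_{i_0}$, the last because $\lambda\in R_B$, $\lambda<i_0$. So $v'$ is constant on $[i_0,c_2]$, which contains $c_3$ and $c_3+1$. Hence $\bar b_{c_3+1}=0$, contradicting $c_3\in R_B$.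

**Step 2: $v_\lambda=0$, and the kinds of leftward arrows.** By Step 1 there is a rightward arrow with target $q\ne\rho$. By (R), $\rho\in Z$ and $q\notin Z$; as $q<\rho$, $q<\min Z$. There are at least two leftward arrows: otherwise $\Gamma$ is $\lambda=e_1\to e_2\to\dots\to e_\ell=\rho\to\lambda$ with increasing $e$'s. The arrow $e_1\to e_2$ does not extend to $e_3$, so $e_3\in Z$ by (M2); the arrow $e_2\to e_3$ does not extend to $e_4$, so it is only of kind A with $e_2\in P$, impossible as $e_3\in Z$. So there is a leftward arrow with target $q'\ne\lambda$. In (L) the alternative $\lambda\in Z$, $q'\notin Z$ is impossible, since $\lambda<q'<\rho$ and $\rho\in Z$. Hence $v_\lambda=0$. All leftward arrows with target $\ne\lambda$ are of kind A, and $\pi\to\lambda$ is of kind B; so $\pi\in R_B$. Also $\lambda\le i_0$.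

**Step 3: $\lambda<i_0$ is impossible.** Here $\lambda\in R_B\setminus R_A$. The arrow from $\lambda$ is rightward and of kind B, so by (R) it is $\lambda\to\rho$. For $w\in\Gamma\setminus\{\lambda,\rho\}$, $\lambda\not\to w$ and $\lambda\in R_B$ give $v'_w=v'_\lambda+1$. Since $\ell\ge4$, $\pi\ne\rho$. As $\pi\in R_B$, every $w>\pi$ has $v'_w\ge v'_\pi+1$; so $\pi$ is the greatest element of $\Gamma\setminus\{\lambda,\rho\}$. Its predecessor $w$ is not $\rho$ (as $\ell\ge4$) and not $\lambda$; so $w<\pi$, and by (R) $w\to\pi$ is of kind A: $\Delta v(w,\pi)\ge2$. As $v'_w=v'_\pi$, (5) gives $\Delta u'(w,\pi)=\Delta u(w,\pi)+\Delta v(w,\pi)\ge2$. So $\pi\to w$ of kind B: a 2-cycle.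

**Step 4: the shape of $\Gamma$ if $\lambda=i_0\in P$.** For each rightward $s\to q$ with $q\ne\rho$: by (R) it is of kind A and $q\notin Z$, so $v_q\ge v_s+2\ge2$, so $x^\lambda_q=v_q-1\ge1$ and $\lambda\to q$. Hence $q$ is the successor of $\lambda$, and $s=\lambda$. So exactly two arrows are rightward, $\lambda\to q$ and $\pi'\to\rho$, and $\Gamma$ is
$$\lambda\to q=c_1\to\dots\to c_k=\pi'\to\rho=e_0\to\dots\to e_m=\pi\to\lambda,$$
the $c$'s and the $e$'s decreasing. All leftward arrows are of kind A except $\pi\to\lambda$, which is of kind B; and $v_q\ge2$, $q<\min Z\le\tau$. For $w\in\Gamma\setminus\{\lambda\}$, $v_w\ge1$. For $w\in\Gamma\setminus\{\lambda,q\}$, $\lambda\not\to w$ gives: $v_w=1$ or $w\in Z$. Since $c_a<q<\min Z$ for $a\ge2$, such $c_a$ have $v=1$ and $c_a\notin Z$. If $k\ge3$, (M1) gives the chord $c_1\to c_3$. If $m\ge2$, $e_0\not\to e_2$ and $v_{e_2}\ge1$ force by (M1) $e_0\in P$, $e_2\in Z$; as $e_0=\rho\in Z$, also $e_1\in Z$, which excludes the kind-A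 arrow $e_0\to e_1$. So $k\le2$, $m\le1$; as $\ell=k+m+2\ge4$, $(k,m)\in\{(2,1),(1,1),(2,0)\}$.

**Step 5: $(2,1)$.** $\lambda\to q\to g\to\rho\to h\to\lambda$, with $q,\rho\in R_A$, $\Delta u(g,q)\ge2$, $\Delta u(h,\rho)\ge2$. If $h>g$: $\Delta u(g,\rho)\ge2$, $v_g=1$, $g\notin Z$, so $\rho\to g$, a 2-cycle. If $h<g$: $h<\min Z$, $v_h\ge1$, $\Delta u(h,q)\ge2$, so $q\to h$, a chord.

**Step 6: $(1,1)$.** $\lambda\to q\to\rho\to h\to\lambda$, with $h\in R_B$, $\Delta u'(\lambda,h)\ge2$, $\rho\in R_A$, $\Delta u(h,\rho)\ge2$.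

* $h<q$: $\Delta u'(\lambda,q)\ge2$ and $v'_\lambda\ge1$, so $q\notin R_B$ (else the chord $q\to\lambda$). So $q\to\rho$ is of kind A, $q\in R_A$. As $\rho\in Z$, $q\notin P$; so $D_q=0$, and $v_\rho\ge v_q+2$. Since $h\in R_B$, $v_q=v'_q\ge v'_h+1$. So $v'_\rho\ge v_\rho\ge v'_h+3$, and $h\to\rho$ of kind B: a 2-cycle.
* $h>q$: $v_h\ge v_q\ge2$, so $h\in Z$. As $\rho\to h$ is of kind A, $\rho\notin P$, so $D_\rho=0$. If $\rho<\tau$, then $h<\rho$ are both in $Z$, so $u_h=u_\rho=u_\tau$, contradicting $\Delta u(h,\rho)\ge2$. So $\rho>\tau$ and $v_\rho=v_\tau$. If $h<\tau$: $v'_\rho=v_\rho=v_\tau=v'_\tau+1\ge v'_h+2$, as $h\in R_B$; so $h\to\rho$, a 2-cycle. If $h>\tau$: $v_h=v_\tau=v_\rho$, so $v'_h\ge v_h=v_\rho=v'_\rho$; but $h\in R_B$ and $h<\rho$ give $v'_\rho\ge v'_h+1$, a contradiction.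

**Step 7: $(2,0)$.** $\lambda\to q\to g\to\rho\to\lambda$ with $\rho\in R_B$, $g<q<\rho$. From $\rho\not\to g$ and $v'_g\ge1$ we get $\Delta u'(g,\rho)\le1$; as $b_\rho\ge1$, $b_k=0$ for $g<k<\rho$. So $\Delta u'(g,q)=0$, and $D_q-D_g=\Delta u(g,q)\ge2$ (the arrow $q\to g$ is of kind A). So $q\in P$. As $v_q\ge2$ and $v_g=1$, (5) gives $\Delta v'(g,q)=\Delta v(g,q)+D_q-D_g\ge3$. So $g\notin R_B$ (else $g\to q$, a 2-cycle). Hence $g\to\rho$ is of kind A; $g\notin P$, as $\rho\in Z$; so $D_g=0$, and $v_\rho\ge v_g+2=3$. Since $b_\tau\ge1$, $\tau>q>g$ and $\tau\ne\rho$, we get $\tau>\rho$. Then $v_\tau\ge3$ and $x^g_\tau=v_\tau-2\ge1$. Also $\Delta u'(g,\tau)\ge b_\rho+b_\tau\ge2$, so $y^\tau_g\ge1$; and $x^q_g\ge1$. So $\tilde g^q_g\ge1$ by (10), and $\tilde g^q+x^g\ge0$: a 2-certificate. This was the last case. $\square$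

## 6. Equal weights for $A$ and $B$: the case $\tau\notin R_A$

Now the greedy choice of $d$ from Section 1 works if we give $A$ and $B$ the same weight. Choose the $d_k>0$ in an order in which the targets of all arrows from $k$ come before $k$ (Lemma 11). For $k\in G$ take $d_k$ so large that all vectors of $k$ have negative product with $d$; their positive entries lie at earlier indices. For $k=\tau$ put $d_\tau=\sum_{k\in G}D_kd_k>0$, which is possible since all of $I^+$ comes before $\tau$ by kind D. Then $d\cdot D=0$, that is, $d\cdot A=d\cdot B$. As $\tau\notin R_A$, the losing vectors (6) are $\alpha^i$ ($i\in R_A\cap I^0$), $\beta^j$ ($j\in R_B\setminus\{\tau\}$), $\gamma^i$ ($i\in P$). Each equals $A$ or $B$ plus a vector of an element of $G$, so it weighs less than $d\cdot A=d\cdot B$. All losing vectors lie below these, so (1) holds, and Theorem 7 is proved in this case.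

**Where this stops.** If $\tau\in R_A$, then (6) also contains $\alpha^\tau$, so we also need $x^\tau\cdot d<0$, that is, $d_\tau>\sum_{k\in G}x^\tau_kd_k$. But $d_\tau$ is already forced by $d\cdot D=0$. The two demands can be incompatible in a weighted game. Take $\overline n=(3,5)$ with rows $(2,2)$, $(1,4)$: $A=(2,4)$, $B=(1,5)$, $D=(1,-1)$, $\tau=2$, and all indices are in $R_A\cap R_B$. The list (6) is $\alpha^2=(3,3)$, $\beta^1=(0,5)$, $\gamma^{12}=(1,4)$. If $d\cdot A=d\cdot B$, then $d_1=d_2$, and $d\cdot\alpha^2=6d_1=d\cdot A$: (1) fails. But $d=(2,3)$ works: $A,B$ weigh $16,17$, and the losing vectors weigh $15,15,14$. So in general $A$ must be made lighter than $B$, and then the vectors $\beta^j$ must be compared with $A$. How much room there is has to be read off from $x^\tau$ and the $\beta^j-A$ together.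

## 7. The case $\tau\in R_A$: a vector for each $j\in R_B\cap G$

Now $\tau\in R_A\cap R_B$. So $a_\tau,b_\tau\ge1$, and $\bar a_{\tau+1},\bar b_{\tau+1}\ge1$ if $\tau<t$; hence $Z=\{\tau\}$. So for $i\in R_A\cap G$, $k\in G$: $i\to k$ via A iff $x^i_k\ge1$, and then the A-vector of $i$ is $\ge1$ at $k$. Since $v'\ge1$ on $G$, (4) says for $x<y$ in $G$:
$$\begin{aligned}x\to y&\iff(x\in R_A,\ \Delta v(x,y)\ge2)\ \text{or}\ (x\in R_B,\ \Delta v'(x,y)\ge2),\\ y\to x&\iff(y\in R_A,\ v_x\ge1,\ \Delta u(x,y)\ge2)\ \text{or}\ (y\in R_B,\ \Delta u'(x,y)\ge2).\end{aligned}\tag{12}$$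

For $k\in G$ and $j\in R_B\cap G$ put
$$T_k=x^\tau_k\ge0,\qquad\psi_k=T_k-D_k,\qquad W^j=\psi+y^j|_G=(\alpha^\tau-A)|_G+(\beta^j-A)|_G.$$
From $y^j_k-D_k$, (3) for $B$ and (5) we get
$$\begin{aligned}W^j_j&=T_j-D_j-1,\\ W^j_k&=T_k+\Delta v(j,k)-D_j-1&&(k>j),\\ W^j_k&=T_k+\min\big(v_k,\ \Delta u(k,j)-D_j-1\big)&&(k<j).\end{aligned}\tag{13}$$
For $k>j$: $v'_k-v'_j-1-D_k=v_k-v_j-D_j-1$. For $k<j$: $\min(v'_k,u'_j-u'_k-1)-D_k=\min(v_k,u_j-u_k-D_j-1)$.

**(2C)** *$W^j\ge0$ is impossible.* At $\tau$ the vector $(\alpha^\tau-A)+(\beta^j-A)$ equals $-1+(y^j_\tau+1)\ge0$. So $\alpha^\tau+\beta^j\ge2A$; both are losing, as $D_\tau\le0\le D_j$: a 2-certificate.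

**(3C)** *$W^j+V|_G\ge0$ is impossible, where $V=g^i$ $(i\in P)$ or $V=x^i$ $(i\in R_A\cap I^0)$.* Since $V_\tau\ge0$, we would get a 3-certificate with rows $A,A,A$.

**Definition (admissible).** A vector $d>0$ on $G$ is admissible if it has negative product with the $G$-parts of all vectors of elements of $G$: $g^i$ ($i\in P$), $x^i$ ($i\in R_A\cap I^0$), $y^j$ ($j\in R_B\cap G$). Admissible $d$ exist: choose targets before sources.

**Lemma 12 (F).** If some admissible $d$ has $W^j\cdot d<0$ for all $j\in R_B\cap G$, then the conclusion of Theorem 7 holds.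

*Proof.* Purpose: extend $d$ to $\tau$ so that $A$ is slightly lighter than $B$. Indices from which $\tau$ can be reached must be re-chosen after $\tau$.

*The set $U$.* Let $U$ be the set of $k\in G$ from which $\tau$ is reachable along $\to$. Then $U\subseteq I^0$, since $k\in U\cap I^+$ would give a cycle through $\tau\to k$. Put $G'=G\setminus U\supseteq I^+\supseteq P$. Vectors of elements of $G'$ vanish on $U\cup\{\tau\}$, since a positive entry there would make $\tau$ reachable. The vector $x^\tau$ vanishes on $U$ (a positive entry is a kind-A arrow from $\tau$, giving a cycle), and so does $D$. So for $j\in R_B\cap G'$, $W^j$ vanishes on $U$.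

*Choice of $d_\tau$.* Keep $d$ on $G'$. Let $\delta=\sum_{G'}D_kd_k>0$ and $\xi=\sum_{G'}x^\tau_kd_k\ge0$. For $j\in R_B\cap G'$: $y^j\cdot d<0$ and $(\xi-\delta)+y^j\cdot d=W^j\cdot d<0$. So $\max(\delta,\xi)-\delta<-y^j\cdot d$, and we can choose $d_\tau$ slightly larger than $\max(\delta,\xi)$ with $d_\tau-\delta<-y^j\cdot d$ for all these $j$.

*Choice on $U$.* Choose $d_k$, $k\in U$, anew, targets before sources, so large that the vectors of $k$ have negative product with $d$ and, if $k\in R_B$, also $y^k\cdot d+d_\tau-\delta<0$.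

*Check.* $d\cdot(A-B)=\delta-d_\tau<0$, so $d\cdot A<d\cdot B$. Relative to $A$: $g^i\cdot d<0$ for $i\in P$; $x^i\cdot d<0$ for $i\in R_A\cap I^0$; $x^\tau\cdot d=\xi-d_\tau<0$; and $(\beta^j-A)\cdot d=(y^j-D)\cdot d=y^j\cdot d+d_\tau-\delta<0$ for $j\in R_B\cap G$. These are all the vectors of (6), so (1) holds. $\square$

**Unbeaten indices.** "$k$ beats $q$" means $k\to q$. Call $q\in G$ *unbeaten* if no $k\in G$ beats $q$. If $q$ is unbeaten, no vector of an element of $G$ has a positive entry at $q$, so $d_q$ may be increased arbitrarily without losing admissibility. If $q_1$ is unbeaten and $q_2$ is beaten by no element of $G\setminus\{q_1\}$, we may first increase $d_{q_2}$ and then $d_{q_1}$, and get admissible $d$ with $d_{q_1}\gg d_{q_2}\gg$ the rest.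

**(U)** *If $q$ is unbeaten and $\psi_q<0$, we are done.* Indeed $W^j_q=\psi_q$ for $j\ne q$ (as $y^j_q=0$) and $W^j_q=\psi_q-1$ for $j=q$. Take $d_q$ huge in (F).

So from now on we assume: **every unbeaten $q$ has $\psi_q\ge0$, that is, $T_q\ge D_q$**; and $R_B\cap G\ne\emptyset$ (otherwise (F) applies trivially).

## 8. All of $G$ lies on one side of $\tau$

For $x<y$ in $G$, the absence of 2-cycles and (12) give, with all differences from $x$ to $y$:

* (AA) $x,y\in R_A$, $v_x\ge1$ $\Rightarrow$ $\Delta v\le1$ or $\Delta u\le1$;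
* (AB) $x\in R_A$, $y\in R_B$ $\Rightarrow$ $\Delta v\le1$ or $\Delta u'\le1$;
* (BA) $x\in R_B$, $y\in R_A$, $v_x\ge1$ $\Rightarrow$ $\Delta v'\le1$ or $\Delta u\le1$;
* (BB) $x,y\in R_B$ $\Rightarrow$ $\Delta v'\le1$ or $\Delta u'\le1$.

If $x<w<y$ are all in $R_A$ ($w=\tau$ allowed), then $\Delta v(x,y),\Delta u(x,y)\ge2$ by (2); similarly for $R_B$. So by (BB), $R_B\cap G$ has at most two elements, both on one side of $\tau$; by (AA) the same holds for $\{k\in R_A\cap G:v_k\ge1\}$.

* *$R_B\cap G$ is right of $\tau$.* Some $x\in R_A$, $x<\tau$, together with $y\in R_B\cap G$ would violate (AB): $\Delta v(x,y)\ge\bar a_{x+1}+\bar a_{\tau+1}\ge2$ and $\Delta u'(x,y)\ge b_\tau+b_y\ge2$. So neither $R_A$ nor $R_B$ has elements left of $\tau$, and by (H1) $\tau=1$. **(Case R)**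
* *$R_B\cap G$ is left of $\tau$, and some $y\in R_A\cap G$ is right of $\tau$.* For $x\in R_B\cap G$: $\Delta v'(x,y)\ge\bar b_{x+1}+\bar b_{\tau+1}\ge2$ and $\Delta u(x,y)\ge a_\tau+a_y\ge2$, so (BA) gives $v_x=0$. Let $E=\{k\in G:v_k=0\}\supseteq R_B\cap G$; then $E\subseteq I^+$, and $k<\tau$ for all $k\in E$. Let $q\in E$ be not beaten by $E$ (acyclicity). Elements of $G\setminus E$ are not in $R_B$, so they have only A-arrows, which do not hit an index with $v=0$. So $q$ is unbeaten; $T_q=\min(v_q,\cdot)=0$ and $\psi_q=-D_q<0$, against our assumption.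
* *Otherwise* all of $G$ is left of $\tau$: $\tau=t$. **(Case La)** if $v_1\ge1$, **(Case Lb)** if $v_1=0$.

## 9. Cases R and La: sixteen words

### 9.1 Setting up

Here all $v_k\ge1$ on $G$. Put $p_k=v_k-v_\tau-1$, $h_k=\infty$ in Case R, and $p_k=v_k$, $h_k=u_\tau-u_k-1$ in Case La. Then $p_k,h_k\ge0$ by (2), and by (3), for $k<l$ in $G$,
$$T_k=\min(p_k,h_k),\qquad p_l=p_k+\Delta v(k,l),\qquad h_l=h_k-\Delta u(k,l).\tag{14}$$
Consequently
$$T_k\ge T_l-\Delta v(k,l),\qquad T_l\ge T_k-\Delta u(k,l)\qquad(k<l).\tag{15}$$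

Relabel $G$ (consecutive indices) as $1<2<\dots<m$; $a_k,\bar a_k,b_k,\bar b_k$ are the steps into the $k$-th element. So for $k\ge2$, $D_k-D_{k-1}=a_k-b_k=\bar b_k-\bar a_k$. Facts:

* *The first element has $a\ge1$.* In Case R, $a-b=D_{\tau+1}-D_\tau\ge1$. In Case La, if $a_1=0$, then $u_1=0$, and $D_1\ge0$ forces $b_1=0$; so $1\notin R_A\cup R_B$, against (H1).
* *The last element is in $R_A$ iff its $a\ge1$.* In Case R it is $t$. In Case La, $\bar a_\tau=\bar b_\tau+D_{\tau-1}-D_\tau\ge1$. If it is in $R_B$, its $b\ge1$.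
* *For non-last $k$:* $k\in R_A\iff a_k,\bar a_{k+1}\ge1$; $k\in R_B\iff b_k,\bar b_{k+1}\ge1$.
* So if the first element is not in $R_A$, it is not the last, and $\bar a_2=0$.

Give an element the letter A if it is in $R_A\setminus R_B$, B if in $R_B\setminus R_A$, C if in both. By Section 8 and $P\ne\emptyset$, $R_B\cap G\ne\emptyset$, one or two elements lie in $R_A$ and one or two in $R_B$. For $x<y<z$ in $G$:

* (E1) $x,y\in R_B$, $z\in R_A$ $\Rightarrow$ $\Delta u(x,z)\le1$;
* (E2) $x,y\in R_A$, $z\in R_B$ $\Rightarrow$ $\Delta u'(x,z)\le1$;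
* (E3) $x\in R_A$, $y,z\in R_B$ $\Rightarrow$ $\Delta v(x,z)\le1$;
* (E4) $x\in R_B$, $y,z\in R_A$ $\Rightarrow$ $\Delta v'(x,z)\le1$.

These follow from (BA), (AB), (AB), (BA) for $x,z$, since the complementary difference is $\ge2$: it is $\Delta v'(x,z)\ge\bar b_{x+1}+\bar b_{y+1}$, $\Delta v(x,z)\ge\bar a_{x+1}+\bar a_{y+1}$, $\Delta u'(x,z)\ge b_y+b_z$, $\Delta u(x,z)\ge a_y+a_z$, respectively.

### 9.2 Which words occur

The counting conditions allow 26 words: ten beginning with A, ten with B, six with C. We reduce them to 16.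

*First letter B.* Then $\bar a_2=0$, $a_2=n_2$, and $\bar b_2\ge1$. If $2\in R_B$, then $b_2\ge1$ too, so $a_2=n_2\ge2$. By (E1) for $1,2$ and a later element, no element after $2$ is in $R_A$; so $2\in R_A$, and as $R_B$ is exhausted, the word is BC. This excludes BBA, BBAA, BCA. If $2$ is A, the word is BA, BAA, BAB, BAC, BAAB or BABA. BAAB is impossible: (E4) for $1,2,3$ gives $\bar b_2+\bar b_3\le1$, so $\bar b_3=0$ and $b_3\ge1$; then $b_3+b_4\ge2$ violates (E2) for $2,3,4$. BABA is impossible: $a_2+a_4\ge2$ violates (E1) for $1,3,4$.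

*First letter C.* C, CA, CB, CC, CAB, CBA.

*First letter A.* AB, AC, AAB, ABA, ABC remain. Excluded are:

* ABB: $a_3=0$, so $\bar a_3=n_3\ge1$, and $\bar a_2\ge1$, against (E3).
* ACB: $b_2+b_3\ge2$, against (E2).
* AABB: $b_3+b_4\ge2$, against (E2) for $1,2,4$.
* ABAB: $b_2+b_4\ge2$, against (E2) for $1,3,4$.
* ABBA: (E3) for $1,2,3$ and $\bar a_2\ge1$ give $\bar a_3=0$, so $a_3\ge1$; then $a_3+a_4\ge2$ violates (E1) for $2,3,4$.

### 9.3 Conventions for the sixteen words

In each word we reach a contradiction, by (2C) or (3C), or we finish by (F). Vectors on $G$ are listed in the order of the elements; "$-$" denotes a negative entry. Recall that an unbeaten $q$ has $T_q\ge D_q$. We use (13) in this form: for $k<j$,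

* if $\Delta u(k,j)-D_j-1\le0$, then $W^j_k=T_k+\Delta u(k,j)-D_j-1$ (as $v_k\ge0$);
* if $T_k+\Delta u(k,j)-D_j-1\ge0$, then $W^j_k\ge0$ (as $T_k,v_k\ge0$).

If all entries of $W^j$ are $\le0$ and one is negative, then $W^j\cdot d<0$ for every admissible $d$. If $q$ is unbeaten and $W^j_q<0$, then $W^j\cdot d<0$ once $d_q$ is large. Statements such as "$1\not\to2$" are read off from (12). In Case R, $h_k=\infty$; wherever the argument concludes that some $h_k$ is finite, Case R is thereby excluded at that point.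

### 9.4 Words of length one and two

**Word C.** The element $1$ is unbeaten, and $W^1_1=\psi_1-1$. If $\psi_1\ge1$: (2C). If $\psi_1=0$: $W^1=(-1)$, (F).

**Words BA, BC.** $\bar a_2=0$, $a_2=n_2$, $\bar b_2\ge1$. If $\bar b_2\ge2$, then $a_2=n_2\ge2$, against (BA). So $\bar b_2=1$; as $1\notin R_A$, $1\not\to2$, and $2$ is unbeaten. $D_2=D_1+1$, so $T_2\ge D_1+1$. By (15) with $\Delta v(1,2)=0$, $T_1\ge T_2$. $W^1=(T_1-D_1-1,\ T_2-D_1-1)\ge0$: (2C).

**Words AB, CB.** As $2$ is last and not in $R_A$, $a_2=0$, $\bar a_2=n_2$; and $b_2\ge1$. If $b_2\ge2$, then $\bar a_2\ge2$, against (AB). So $b_2=1$, $2\not\to1$, and $1$ is unbeaten. $D_2=D_1-1$, so $T_1\ge D_1=D_2+1$. By (15) with $\Delta u=0$, $T_2\ge T_1$. $W^2=(T_1-D_2-1,\ T_2-D_2-1)\ge0$: (2C).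

**Word AC.** $\bar a_2\ge1$ (as $1\in R_A$), $a_2,b_2\ge1$; $R_B\cap G=\{2\}$.

(i) $\bar a_2=1$. Then $1\not\to2$ and $2$ is unbeaten. If $T_2=D_2$: $W^2_2=-1$; $d_2$ large, (F). If $T_2\ge D_2+1$: by (15) $T_1\ge T_2-1\ge D_2$, so $T_1+a_2-D_2-1\ge0$ and $W^2_1\ge0$; also $W^2_2\ge0$: (2C).

(ii) $\bar a_2\ge2$. By (AA) $a_2=1$, by (AB) $b_2=1$. So $D_1=D_2=:\delta$; $2\not\to1$, $1$ is unbeaten, $T_1\ge\delta$. $W^2=(T_1-\delta,\ T_2-\delta-1)$. By (2C), $T_2\le\delta$. As $p_2=p_1+\bar a_2\ge\delta+2$, $h_2=T_2\le\delta$. So $h_1=h_2+1\le\delta+1$ and $T_1\le\delta+1$. If $T_1=\delta$: $W^2=(0,-)$, (F). If $T_1=\delta+1$: $h_1=\delta+1$, $T_2=h_2=\delta$, $W^2=(1,-1)$. As $1\to2$ by kind A, the A-vector of $1$ is $-1$ at $1$ and $\ge1$ at $2$; adding it contradicts (3C).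

**Word CA.** $\bar a_2,\bar b_2\ge1$ (as $1\in R_A\cap R_B$), $a_2\ge1$; $R_B\cap G=\{1\}$. With $\delta=D_1$, $W^1=(T_1-\delta-1,\ T_2+\bar a_2-\delta-1)$.

(i) $a_2=1$. Then $2\not\to1$ and $1$ is unbeaten. If $T_1=\delta$: $W^1_1=-1$, $d_1$ large, (F). If $T_1\ge\delta+1$: by (15) $T_2\ge T_1-1\ge\delta$, so $W^1\ge0$: (2C).

(ii) $a_2\ge2$. By (AA) $\bar a_2=1$, by (BA) $\bar b_2=1$; so $D_2=\delta$. $1\not\to2$, $2$ is unbeaten, $T_2\ge\delta$. $W^1=(T_1-\delta-1,\ T_2-\delta)$. By (2C), $T_1\le\delta$. Since $h_1=h_2+a_2\ge\delta+2$, $T_1=p_1\le\delta$, and $T_2\le p_2=p_1+1\le\delta+1$. If $T_2=\delta$: $W^1=(-,0)$, (F). If $T_2=\delta+1$: $p_1=\delta$, $W^1=(-1,1)$, and $2\to1$ by kind A; adding the A-vector of $2$ contradicts (3C). (The game of Theorem 5(b) is of this form, with $G=\{1,2\}$, $\delta=1$, $T=(1,2)$ and $W^1=(-1,1)$; its 3-certificate is $\beta^1+\gamma^{23}+\alpha^3=3A$.)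

**Word CC.** $a_2,\bar a_2,b_2,\bar b_2\ge1$. If $\bar a_2\ge2$, then $a_2=b_2=1$ by (AA), (AB). If $\bar b_2\ge2$, then $a_2=b_2=1$ by (BA), (BB). Otherwise $\bar a_2=\bar b_2=1$. Since $a_2+\bar a_2=b_2+\bar b_2$, in all cases $a_2=b_2$, $\bar a_2=\bar b_2$, and $D_1=D_2=:\delta$. $W^1=(T_1-\delta-1,\ T_2+\bar a_2-\delta-1)$, $W^2=(T_1+\min(v_1,a_2-\delta-1),\ T_2-\delta-1)$.

(i) $\bar a_2=\bar b_2=1$. $1\not\to2$, $2$ is unbeaten, $T_2\ge\delta$. If $T_2\ge\delta+1$: $T_1\ge T_2-1\ge\delta$, so $T_1+a_2-\delta-1\ge0$ and $W^2\ge0$: (2C). If $T_2=\delta$: $W^2_2=-1$ and $W^1=(T_1-\delta-1,0)$. By (2C), $T_1\le\delta$, so $W^1=(-,0)$; $d_2$ large: (F).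

(ii) $a_2=b_2=1$. $2\not\to1$, $1$ is unbeaten, $T_1\ge\delta$, $W^2_1=T_1-\delta$. If $T_1\ge\delta+1$: $T_2\ge T_1-1\ge\delta$, so $W^1\ge0$: (2C). If $T_1=\delta$: $W^1_1=-1$ and $W^2=(0,T_2-\delta-1)$. By (2C), $W^2_2<0$; $d_1$ large: (F).

### 9.5 Words of length three

**Word BAB.** As in words BA and AB (the arguments used only the pairs $1,2$ and $2,3$): $\bar a_2=0$, $\bar b_2=1$; $a_3=0$, $b_3=1$. So $1\not\to2$, $3\not\to2$, and $2$ is unbeaten. $D_2=D_1+1$, $D_3=D_2-1=D_1$. So $T_2\ge D_2=D_3+1$; by (15) $T_1\ge T_2$ (as $\Delta v(1,2)=0$) and $T_3\ge T_2$ (as $\Delta u(2,3)=0$). $W^3_2=T_2-D_3-1\ge0$, $W^3_3=T_3-D_3-1\ge0$; and $T_1+\Delta u(1,3)-D_3-1\ge0$ gives $W^3_1\ge0$: (2C).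

**Word BAA.** $\bar a_2=0$, $\bar b_2\ge1$; (E4) gives $\bar b_2=1$, $\bar b_3=0$. $\bar a_3\ge1$ (as $2\in R_A$), $a_3\ge1$. With $\delta=D_1$: $D_2=\delta+1$, $D_3=\delta+1-\bar a_3$. The element $1$ beats nothing, as $\Delta v'(1,2)=\Delta v'(1,3)=1$. $R_B\cap G=\{1\}$, $W^1=(T_1-\delta-1,\ T_2-\delta-1,\ T_3+\bar a_3-\delta-1)$. By (15), $T_1\ge T_2$.

* $a_3=1$: $3\not\to2$, so $2$ is unbeaten, $T_2\ge\delta+1$, $T_1\ge T_2$, $T_3\ge T_2-1\ge\delta$. So $W^1\ge0$: (2C).
* $a_3\ge2$: $\bar a_3=1$ by (AA), so $D_3=\delta$; $2\not\to3$, so $3$ is unbeaten, $T_3\ge\delta$, and $h_1\ge h_2=h_3+a_3\ge\delta+2$. Note $p_1=p_2$. If $p_2\ge\delta+1$: $T_1,T_2\ge\delta+1$, and $W^1\ge0$: (2C). So $p_2\le\delta$, $T_1=T_2=p_2$, and $T_3\le p_3=p_2+1\le\delta+1$. If $T_3=\delta$: $W^1=(-,-,0)$, (F). If $T_3=\delta+1$: $p_2=\delta$ and $W^1=(-1,-1,1)$. The A-vector of $3$ is $\ge1$ at both $1$ and $2$, as $\Delta u(1,3)\ge\Delta u(2,3)=a_3\ge2$: (3C).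

**Word BAC.** $\bar a_2=0$; (E4) gives $\bar b_2=1$, $\bar b_3=0$. As $a_3,\bar a_3\ge1$, $b_3=n_3\ge2$; (AB) for $2,3$ gives $\bar a_3=1$. $D=(\delta,\delta+1,\delta)$. The element $1$ beats nothing ($\Delta v'(1,2)=\Delta v'(1,3)=1$), $2\not\to3$; so $3$ is unbeaten, $T_3\ge\delta$. $R_B\cap G=\{1,3\}$.

* $T_3\ge\delta+1$: $T_2\ge T_3-1\ge\delta$ and $T_1\ge T_2$. As $\Delta u(2,3)=a_3\ge1$ and $\Delta u(1,3)=a_2+a_3\ge2$, we get $W^3_1,W^3_2\ge0$; and $W^3_3\ge0$: (2C).
* $T_3=\delta$: $W^3_3=-1$, and $W^1=(T_1-\delta-1,\ T_2-\delta-1,\ 0)$. Since $h_3\ge\delta$, $h_1\ge h_2=h_3+a_3\ge\delta+1$. If $p_1=p_2\ge\delta+1$, then $W^1\ge0$: (2C). Otherwise $W^1=(-,-,0)$; $d_3$ large: (F).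

**Word ABA.** $\bar a_2\ge1$, $b_2\ge1$, $\bar b_3\ge1$, $a_3\ge1$; and $a_2=0$ or $\bar a_3=0$, as $2\notin R_A$. Let $\delta=D_2$; $R_B\cap G=\{2\}$. $W^2_1=T_1+\min(v_1,a_2-\delta-1)$, $W^2_2=T_2-\delta-1$, $W^2_3=T_3+\bar a_3-\delta-1$.

(i) $a_2=0$. Then $b_2\le n_2=\bar a_2$, so (AB) for $1,2$ gives $b_2=1$. So $2\not\to1$, $D_1=\delta+1$, and $W^2_1=T_1-\delta-1$.

* $a_3=1$: $\Delta u(1,3)=1$, so $3\not\to1$, and $1$ is unbeaten: $T_1\ge\delta+1$, $W^2_1\ge0$. $T_2\ge T_1$ by (15), so $W^2_2\ge0$. $T_3\ge T_2-1\ge\delta$. By (2C), $W^2_3<0$; so $\bar a_3=0$ and $T_3=\delta$. As $p_3=p_2\ge p_1+1\ge\delta+2$, $h_3=\delta$ and $h_1=h_2=h_3+1=\delta+1$. So $T_1=T_2=\delta+1$, and $W^2=(0,0,-1)$: (F).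
* $a_3\ge2$: (AA) for $1,3$ gives $\bar a_2=1$, $\bar a_3=0$; (BA) for $2,3$ gives $\bar b_3=1$. So $D_3=\delta+1$. $1\not\to3$ ($\Delta v(1,3)=1$), $2\not\to3$; so $3$ is unbeaten, $T_3\ge\delta+1$. By (15), $T_2\ge T_3$ and $T_1\ge T_2-1\ge\delta$. So $W^2_2,W^2_3\ge0$, and by (2C) $W^2_1<0$: $T_1=\delta$. Here $T_1=\min(p_2-1,h_2)$ and $h_2=h_3+a_3\ge\delta+3$, so $p_2=p_3=\delta+1$ and $T_2=T_3=\delta+1$. So $W^2=(-1,0,0)$: (F).

(ii) $a_2\ge1$. Then $\bar a_3=0$, $a_3=n_3$. Since $\Delta u(1,3)=a_2+a_3\ge2$, (AA) for $1,3$ gives $\bar a_2=1$. Since $\bar b_3\le n_3=a_3$, (BA) for $2,3$ gives $\bar b_3=1$. So $D_3=\delta+1$; $1\not\to3$, $2\not\to3$, so $3$ is unbeaten and $T_3\ge\delta+1$. By (15), $T_2\ge T_3$ and $T_1\ge T_3-1\ge\delta$, so $T_1+a_2-\delta-1\ge0$. So $W^2\ge0$: (2C).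

**Word AAB.** $a_3=0$, $\bar a_3=n_3$, $b_3\ge1$, $a_2,\bar a_2\ge1$; (E2) gives $b_2=0$, $b_3=1$. $R_B\cap G=\{3\}$. With $\delta=D_3$: $D_2=\delta+1$ and $D_1=\delta+1-a_2\ge0$, so $a_2-\delta-1\le0$. The element $3$ beats nothing ($\Delta u'(2,3)=\Delta u'(1,3)=1$). $W^3=(T_1+a_2-\delta-1,\ T_2-\delta-1,\ T_3-\delta-1)$. By (15), $T_3\ge T_2$.

* $a_2\ge2$: $\bar a_2=1$ by (AA), so $1\not\to2$, $2$ is unbeaten, $T_2\ge\delta+1$, $T_1\ge T_2-1\ge\delta$. So $W^3\ge0$: (2C).
* $a_2=1$: $D_1=\delta$; $2\not\to1$, so $1$ is unbeaten, $T_1\ge\delta$ and $W^3_1\ge0$. As $T_3\ge T_2$, (2C) gives $T_2\le\delta$. Since $p_3\ge p_2\ge p_1+1\ge\delta+1$, $h_3=h_2=T_2\le\delta$, $T_3=T_2$, and $h_1=h_2+1\le\delta+1$, so $T_1\le\delta+1$. If $T_1=\delta$: $W^3=(0,-,-)$, (F). If $T_1=\delta+1$: $h_1=\delta+1$, $T_2=T_3=\delta$, $W^3=(1,-1,-1)$. If $\bar a_2=1$, then $1\not\to2$, so $2$ is unbeaten, but $\psi_2=\delta-(\delta+1)=-1$, a contradiction. If $\bar a_2\ge2$, the A-vector of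 $1$ is $\ge1$ at $2$ and $3$: (3C).

**Word ABC.** (E3) and $\bar a_2\ge1$ give $\bar a_2=1$, $\bar a_3=0$. As $b_3,\bar b_3\ge1$, $a_3=n_3\ge2$; (BA) for $2,3$ gives $\bar b_3=1$. $R_B\cap G=\{2,3\}$, $\delta=D_2$, $D_3=\delta+1$. $1\not\to3$ ($\Delta v(1,3)=1$), $2\not\to3$; so $3$ is unbeaten, $T_3\ge\delta+1$. By (15), $T_2\ge T_3$, $T_1\ge T_3-1\ge\delta$. $W^2_2=T_2-\delta-1\ge0$, $W^2_3=T_3-\delta-1\ge0$, $W^2_1=T_1+\min(v_1,a_2-\delta-1)$. By (2C), $W^2_1<0$, so $T_1+a_2-\delta-1<0$; hence $a_2=0$ and $T_1=\delta$. Then $h_1=h_2=h_3+a_3\ge\delta+3$, so $p_1=\delta$, $p_2=p_3=\delta+1$, $T_2=T_3=\delta+1$. So $W^2=(-1,0,0)$ and $W^3_3=T_3-D_3-1=-1$; $d_3$ large: (F).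

**Word CAB.** $a_3=0$, $\bar a_3=n_3$; (E2) gives $b_2=0$, $b_3=1$. As $a_2,\bar a_2\ge1$, $\bar b_2=n_2\ge2$; (BA) for $1,2$ gives $a_2=1$. $R_B\cap G=\{1,3\}$, $D=(\delta,\delta+1,\delta)$. $2\not\to1$ ($a_2=1$), $3\not\to1$ ($\Delta u'(1,3)=1$); so $1$ is unbeaten, $T_1\ge\delta$. By (13)
$$W^1=(T_1-\delta-1,\ T_2+\bar a_2-\delta-1,\ T_3+\bar a_2+n_3-\delta-1),\qquad W^3=(T_1-\delta,\ T_2-\delta-1,\ T_3-\delta-1),$$
and $h_2=h_3=h_1-1$.

* $T_1\ge\delta+1$: by (15) $T_2,T_3\ge T_1-1\ge\delta$, so $W^1\ge0$: (2C).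
* $T_1=\delta$: note $p_3\ge p_2\ge p_1+1\ge\delta+1$. If $h_1\ge\delta+2$, then $T_2,T_3\ge\delta+1$ and $W^3\ge0$: (2C). Otherwise $h_2=h_3\le\delta$, so $W^3=(0,-,-)$, and $W^1_1=-1$; $d_1$ large: (F).

**Word CBA.** (E1) gives $a_2=0$, $a_3=1$. As $b_2,\bar b_2\ge1$, $\bar a_2=n_2\ge2$; (AB) for $1,2$ gives $b_2=1$. $R_B\cap G=\{1,2\}$, $\delta=D_1$, $D_2=\delta-1$. $2\not\to1$ ($b_2=1$, $2\notin R_A$), $3\not\to1$ ($\Delta u(1,3)=1$, $3\notin R_B$); so $1$ is unbeaten, $T_1\ge\delta$. By (15), $T_2\ge T_1$ and $T_3\ge T_1-1$. $W^2=(T_1-\delta,\ T_2-\delta,\ T_3+\bar a_3-\delta)$.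

* $T_1\ge\delta+1$: $W^2\ge0$: (2C).
* $T_1=\delta$: by (2C), $T_3+\bar a_3<\delta$, so $T_3=\delta-1$, $\bar a_3=0$. As $p_3=p_2\ge p_1+2\ge\delta+2$, $h_3=\delta-1$ and $h_1=h_2=\delta$, so $T_2=\delta$. $W^2=(0,0,-1)$, $W^1_1=-1$; $d_1$ large: (F).

This settles Cases R and La.

## 10. Case Lb: $\tau=t$ and $v_1=0$

### 10.1 The indices with $v=0$, $v=1$, $v\ge2$

By (3), $T_k=\min(v_k,u_\tau-u_k-1)$ for $k\in G$. Let $E=\{k:v_k=0\}=\{1,\dots,i_0\}$, with $i_0\in P$ as in Section 5.2. Elements of $E$ lie in $I^+$, have $T=0$ and $\psi=-D<0$, and are beaten only by elements of $R_B\cap G$ via B (kind A never ends at $v=0$). Those other than $i_0$ are in $R_B\setminus R_A$. By our assumption each element of $E$ is beaten. Recall $|R_B\cap G|\le2$.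

**Step 1: $i_0$ is not beaten by $E$.** Let $\sigma\in E$, $\sigma\to i_0$. Then $\sigma\in R_B$, $\sigma<i_0$, $\Delta v'(\sigma,i_0)\ge2$. Take $\theta\in E$ unbeaten by $E$ (acyclicity). As $\theta\ne i_0$, $\theta\in R_B$; it is beaten by some $l\in(R_B\cap G)\setminus E$. Then $R_B\cap G=\{\theta,l\}$, so $\sigma=\theta<i_0<l$. Now $\Delta u'(\theta,l)\ge2$ (as $l\to\theta$ via B) and $\Delta v'(\theta,l)\ge\Delta v'(\sigma,i_0)\ge2$, against (BB).

**Step 2: an index $l$ with $v_l=1$ beats $i_0$.** Since $i_0$ is beaten, some $l\in R_B\cap G$, $l>i_0$, has $l\to i_0$ of kind B: $\Delta u'(i_0,l)\ge2$. If $v_l\ge2$, then $x^{i_0}_l=v_l-1\ge1$ and $i_0\to l$, a 2-cycle. So $v_l=1$.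

**Step 3: the indices with $v=1$.** Let $c_1<\dots<c_s$ be all $k$ with $v_k=1$. None is $\tau$, as $v_\tau=v'_\tau+1\ge v'_{i_0}+1\ge2$. They are consecutive, $c_1=i_0+1$, $\bar a_{c_1}=1$, $\bar a_{c_m}=0$ for $m\ge2$, and $\bar a_{c_s+1}\ge1$. For $m<s$, $c_m\notin R_A$, so $c_m\in R_B\setminus R_A$. Moreover $c_s\in R_A$: if $s\ge2$, $a_{c_s}=n_{c_s}\ge1$; if $s=1$, then $l=c_1$ and $n_l\ge b_l=\Delta u'(i_0,l)\ge2$, so $a_l=n_l-1\ge1$. If $s\ge3$, then $s=3$, as $|R_B\cap G|\le2$; and $c_1,c_3$ violate (BA): $\Delta v'(c_1,c_3)=\bar b_{c_2}+\bar b_{c_3}\ge2$ (as $c_1,c_2\in R_B$) and $\Delta u(c_1,c_3)=a_{c_2}+a_{c_3}\ge2$. So $s\le2$.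

**Step 4: high indices.** Call $k\in G$ *high* if $v_k\ge2$; then $i_0\to k$ via A. A high $k$ is not in $R_B$: otherwise, as $k>l$, $\Delta u'(i_0,k)\ge2$ and $k\to i_0$, a 2-cycle. So $k\in R_A$. No high $k$ beats $l$, because of the 3-cycle $l\to i_0\to k\to l$. We have $G=E\cup\{c_1,\dots,c_s\}\cup\{\text{high}\}$.

### 10.2 One index with $v=1$

Let $s=1$, so $l=c_1\in R_A\cap R_B$. First, $l$ is unbeaten: if $j\in E\cap R_B$, then $\Delta u'(j,l)\ge\Delta u'(i_0,l)\ge2$, so $l\to j$ and hence $j\not\to l$; $i_0$ does not beat $l$ via A, as $v_l=1$; and no high index beats $l$. So $\psi_l\ge0$. As $T_l\le v_l=1$, $\psi_l\in\{0,1\}$.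

* *$\psi_l=0$.* $W^l_l=-1$. If $R_B\cap G=\{l\}$, take $d_l$ large: (F). Otherwise $R_B\cap G=\{l,j\}$ with $j\in E$. Then $W^j_l=\psi_l+y^j_l=0$, as $j\not\to l$; and $W^j_j=\psi_j-1<0$. Since elements of $E$ are beaten only by $R_B\cap G$, $j$ is beaten by no element of $G\setminus\{l\}$. Take $d_l\gg d_j\gg$ the rest: (F).
* *$\psi_l=1$.* Then $T_l=1$, $D_l=0$, $v'_l=v_l=1$. A $j\in E\cap R_B$ would have $1\le v'_j<v'_l=1$, impossible. So $R_B\cap G=\{l\}$ and $E=\{i_0\}$. By (13), $W^l_l=0$; $W^l_{i_0}=\min(0,a_l-1)=0$; and $W^l_k=T_k+v_k-2\ge0$ for high $k$. So $W^l\ge0$: (2C).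

### 10.3 Two indices with $v=1$

Let $s=2$, and write $c=c_1\in R_B\setminus R_A$, $e=c_2=c+1\in R_A$. Then $\bar a_e=0$, $a_e=n_e$, $\bar b_e\ge1$. As $\bar b_e\le n_e=a_e$, (BA) for $c,e$ gives $\bar b_e=1$. So $D_e=D_c+1$ and $c\not\to e$. Every high $k$ beats $c$, as $v_c=1$ and $\Delta u(c,k)\ge a_e+a_k\ge2$. So if $c\to i_0$, there is no high index, because of the 3-cycle $c\to i_0\to k\to c$. Note $l\in\{c,e\}$.

**Subcase $E\cap R_B=\emptyset$.** Then $E=\{i_0\}$, $R_B\cap G\subseteq\{c,e\}$ and $c\in R_B$. The index $e$ is unbeaten: it is not beaten by $i_0$ ($v_e=1$ and $i_0\notin R_B$), not by $c$, and not by a high $k$ (if $l=e$, by Step 4; if $l=c$, there is none). So $T_e\ge D_e$. With $D_e=D_c+1\ge1\ge T_e$ we get $T_e=D_e=1$, $\psi_e=0$, $D_c=0$. Also $T_c=1$, as $v_c=1$ and $u_\tau-u_c-1\ge u_\tau-u_e-1\ge1$. By (13): $W^c_c=0$; $W^c_e=1+0-0-1=0$; $W^c_k=T_k+v_k-2\ge0$ for high $k$; $W^c_{i_0}=\min(0,a_c-1)$. By (2C), $a_c=0$ and $W^c_{i_0}=-1$. If $e\in R_B$,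 then $W^e_e=\psi_e-1=-1$.

If there is no high index, $W^c\cdot d=-d_{i_0}<0$ for all admissible $d$; take $d_e$ large: (F). If there is a high index, then $c\not\to i_0$; as $i_0$ is beaten only by elements of $R_B\cap G\subseteq\{c,e\}$, it is beaten by no element of $G\setminus\{e\}$. Take $d_e\gg d_{i_0}\gg$ the rest. Since $W^c_e=0$ and $W^c_{i_0}=-1$, $W^c\cdot d<0$; and if $e\in R_B$, $W^e\cdot d<0$: (F).

**Subcase: there is $j\in E\cap R_B$.** Then $R_B\cap G=\{j,c\}$, so $e\notin R_B$ and $l=c$. Hence $c\to i_0$, and there are no high indices. We show that $c$ is unbeaten.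

* $\Delta u'(j,c)\ge\Delta u'(i_0,c)\ge2$, so $c\to j$ and $j\not\to c$.
* As $j\in R_B$, $\Delta v'(j,e)=\Delta v'(j,c)+\bar b_e\ge2$, so $j\to e$. If $e\to c$, then $c\to j\to e\to c$ is a 3-cycle. So $e\not\to c$.
* $i_0$ does not beat $c$ via A, as $v_c=1$; and $j$ is the only element of $E\cap R_B$.

So $T_c\ge D_c$. Here $D_c=v'_c-v_c=v'_c-1\ge v'_j\ge1$, as $j\in R_B$, $j<c$; and $T_c\le v_c=1$. So $T_c=D_c=1$, $\psi_c=0$, $W^c_c=-1$, $W^j_c=\psi_c+y^j_c=0$, $W^j_j=\psi_j-1<0$. The index $j$ is beaten by no element of $G\setminus\{c\}$, since elements of $E$ are beaten only by $R_B\cap G=\{j,c\}$. Take $d_c\gg d_j\gg$ the rest: (F).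

All cases are settled, and Theorem 7 is proved. $\square$

## 11. From the reduced game back to Theorems 4 and 5

**Proof of Theorem 4.** Weighted games are $k$-trade robust for all $k$ (Section 1.1). Conversely, by Section 3 a $3$-trade robust game with $r=2$ reduces to a game with (H1), (H2), (C), unless (1) is not even needed; Theorem 7 and the separation criterion give weights for the reduced game, and Step 4 of Section 3 extends them to the original game. $\square$

**Proof of Theorem 5(a).** Weighted $\Rightarrow$ $3$-trade robust is the trivial direction, and $3$-trade robust $\Rightarrow$ no $k$-certificate with $k\le3$ is Lemma 1. Now suppose the game has no $k$-certificate with $k\le3$. Then the reduced game of Section 3 has none either, because certificates lift: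

* For a deleted null type, append $L_t=L_{t-1}+n_t$ to the losing vectors, and $A_t=A_{t-1}$, $B_t=B_{t-1}$ to the rows. The vectors stay losing, since they already fail both rows at earlier coordinates, and the inequality at $t$ follows from that at $t-1$.
* For a deleted veto type, add $n_1$ to all coordinates and prepend $n_1$, for losing vectors and rows alike. The differences do not change, and the new first coordinate of each difference is $0$.

So Theorem 7 applies to the reduced game, and the original game is weighted by Step 4 of Section 3. Finally, every losing vector lies below one of the losing vectors (6) (this used only Lemma 2), and replacing the $L^a$ by larger losing vectors keeps a certificate a certificate. So only these at most $t^2+2t$ vectors need be tested. $\square$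

Part (b) was proved in Section 2 and shows that $3$ cannot be replaced by $2$ in Theorem 4; part (c) was proved in Section 4.
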